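\title{Convergence of a stochastic algorithm for $p$-means\\ on compact Riemannian manifolds}

\begin{abstract}
Let $\nu$ be a probability measure on a compact connected Riemannian manifold $M$, let $p\ge1$, and let $U(x)=\int d^p(x,y)\,\nu(dy)$. We consider a Brownian motion on $M$ which, at the times of an accelerating Poisson clock of intensity $(1+t)^{1/a}$, makes a small jump toward an independent sample of $\nu$, with a strength governed by the inverse temperature $b^{-1}\ln(1+t)$. Arnaudon and Miclo conjectured that, when $\nu$ has a H\"older continuous density, the law of this process concentrates near the global minimizers of $U$ for a suitable $a$ and all large $b$. We prove this for every $b>d^*\max(1,a)$, where $d^*$ is the largest barrier that separates a point of $M$ from the global minimizers of $U$. No regularity of $\nu$ is needed when long jumps follow the continued geodesic. For $a<1$ the constant $d^*$ is optimal. The proof compares the process, on a time window of length $t^\delta$, with an annealed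 diffusion in a smoothed potential, using estimates that do not depend on the smoothing.
\end{abstract}

\section{The algorithm and the results}\label{sec:intro}

\subsection{Intrinsic $p$-means}

Let $M$ be a compact connected Riemannian manifold without boundary, of dimension $n\ge1$, with distance $d$, diameter $D$ and normalized Riemannian volume $\lambda$. Let $\nu$ be a probability measure on $M$ and let $p\in[1,\infty)$. Put
\[
U(x)=U_p(x)=\int_M d^p(x,y)\,\nu(dy),\qquad U_*=\min_M U,\qquad \mathcal M_p=\{x\in M:\ U(x)=U_*\}.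
\]
The points of $\mathcal M_p$ are the \emph{intrinsic $p$-means} of $\nu$. In Euclidean space, with $p=2$, the same formula gives $U(x)=|x-\bar y|^2+U(\bar y)$, where $\bar y$ is the ordinary mean, and a descent method finds $\bar y$ from any starting point. On a compact manifold $U$ may have local minima that are not global (Section~\ref{sec:example} gives an example on the circle), and a descent method can be trapped. The algorithm studied here adds noise to escape such traps, and it has access to $\nu$ only through independent samples.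

\subsection{The process}

Let $O$ be the set of pairs $(x,y)\in M\times M$ such that $y\ne x$ and $y$ is not in the cut locus $\mathrm{Cut}(x)$. For $(x,y)\in O$ there is a unique minimal geodesic from $x$ to $y$; let $\overrightarrow{xy}\in T_xM$ be its initial velocity when it is parametrized by $[0,1]$, so that $|\overrightarrow{xy}|=d(x,y)$ and $\exp_x\overrightarrow{xy}=y$.

Fix $a>0$ and $b>0$, and set
\begin{equation}\label{eq:scheme}
\alpha_t=(1+t)^{-1/a},\qquad \beta_t=b^{-1}\ln(1+t),\qquad t\ge0 .
\end{equation}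
Then $\alpha_t\beta_t\to0$. Let $Y_1,Y_2,\dots$ be independent random variables with law $\nu$, let $N$ be a standard Poisson process independent of them, and let $T_1<T_2<\cdots$ be the jump times of the speeded-up process $t\mapsto N_{\int_0^t\alpha_r^{-1}dr}$. They form a Poisson process of intensity $\alpha_r^{-1}dr$. The process $X=(X_t)_{t\ge0}$ starts from a law $m_0$. On $[0,T_1)$ and between consecutive jump times it is a Brownian motion on $M$ (generator $\frac12\Delta$), independent of $N$ and $(Y_i)$. At time $T_i$ it jumps from $X_{T_i-}$ to $X_{T_i}=J_{T_i}(X_{T_i-},Y_i)$, where $J_r(x,y)$ is the point reached by following, during the time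
\[
\sigma_r(x,y)=\tfrac p2\,\alpha_r\beta_r\,d^{p-2}(x,y),
\]
the minimal geodesic that is at $x$ at time $0$ and at $y$ at time $1$. We put $J_r(x,y)=x$ for $(x,y)\notin O$; almost surely this case does not occur (Lemma~\ref{lem:law}). We write $m_t$ for the law of $X_t$.

When $\sigma_r(x,y)\le1$ the jump lands on the minimal geodesic, at $\exp_x(\sigma_r(x,y)\overrightarrow{xy})$. When $\sigma_r(x,y)>1$ the description asks for a point beyond $y$, and a convention is needed. We allow either of two settings.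
\begin{itemize}
\item[(S1)] The geodesic is continued beyond $y$, so that $J_r(x,y)=\exp_x(\sigma_r(x,y)\overrightarrow{xy})$ on all of $O$, and $\nu$ is an \emph{arbitrary} probability measure.
\item[(S2)] When $\sigma_r(x,y)>1$, the point $J_r(x,y)$ is given by any Borel rule with $d(x,J_r(x,y))\le\sigma_r(x,y)\,d(x,y)$ (for example, stopping at $y$), and $\nu$ has a bounded density with respect to $\lambda$.
\end{itemize}
All results below hold in both settings. A \emph{neighborhood} of $\mathcal M_p$ is a Borel set containing an open set that contains $\mathcal M_p$. The following conjecture is posed in \cite{AM}.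

\medskip
\noindent\textbf{Conjecture} (Arnaudon--Miclo). \emph{Assume that $\nu$ has a density with respect to $\lambda$ which is H\"older continuous with exponent $\zeta\in(0,1]$. Then there exist $a_p>0$, depending on $p$ and $\zeta$, and $b_p\ge0$, depending on $U_p$ and $M$, such that for the scheme \eqref{eq:scheme} with $a=a_p$ and any $b>b_p$, for any neighborhood $\mathcal N$ of $\mathcal M_p$ and any $m_0$, one has $\lim_{t\to\infty}m_t[\mathcal N]=1$.}
\medskip

A H\"older continuous density on $M$ is bounded, so both settings apply under the hypothesis of the conjecture.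

\subsection{The barrier height and the main theorems}

For $x\in M$ let
\[
\widehat U(x)=\inf_c\ \max_{u\in[0,1]}U(c(u)),
\]
where the infimum is over continuous paths $c:[0,1]\to M$ from $x$ to a point of $\mathcal M_p$. Thus $\widehat U(x)$ is the lowest pass over which one can travel from $x$ to a global minimizer, and $U\le\widehat U\le\max U$. The \emph{barrier height} of $U$ is
\[
d^*=d^*(U_p)=\sup_{x\in M}\big(\widehat U(x)-U(x)\big)\in[0,\operatorname{osc}U],
\]
where $\operatorname{osc}F=\max F-\min F$. For example, if $\nu=\delta_y$, then $U=d^p(\cdot,y)$ decreases along a minimal geodesic from $x$ to $y$, so $\widehat U=U$ and $d^*=0$.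

\begin{theorem}[Convergence]\label{thm:A}
Let $p\ge1$, $a>0$ and $b>0$ with $b>d^*\max(1,a)$, and let $\alpha,\beta$ be given by \eqref{eq:scheme}. Then for any neighborhood $\mathcal N$ of $\mathcal M_p$ and any $m_0$,
\[
\lim_{t\to\infty}m_t[\mathcal N]=1 .
\]
\end{theorem}

For $a=1$ the condition reads $b>d^*$, and the same holds for every $a\in(0,1]$.

\begin{corollary}\label{cor:conj}
The conjecture holds with $a_p=1$ and $b_p=d^*(U_p)$.
\end{corollary}

\begin{theorem}[Optimality]\label{thm:B}
Let $a\in(0,1)$ and $d^*>0$. For every $b'<d^*$ there is a nonempty open interval $I\subset(b',d^*)$ such that for every $b\in I$ and every $m_0$ there is a neighborhood $\mathcal N$ of $\mathcal M_p$ with $\limsup_{t\to\infty}m_t[\mathcal N]<1$. Hence, for $a\in(0,1)$, $d^*(U_p)$ is the smallest constant $b_p\ge0$ for which the conclusion of Theorem~\ref{thm:A} holds for all $b>b_p$.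
\end{theorem}

For $a>1$, Theorem~\ref{thm:A} gives convergence when $b>a\,d^*$, and we do not claim that this is sharp. The case $b=d^*$, the sharpness of $d^*$ when $a=1$, and the failure of convergence for every individual $b<d^*$ are not treated.

\medskip
\noindent\textbf{Notation.} Throughout, $K=pD^{p-1}>0$, $\omega=\operatorname{osc}U$ and $m[f]=\int f\,dm$. The letters $C,c$ denote positive constants that may change from line to line. They depend only on $M,p,\nu,a,b$ and on auxiliary parameters that are explicitly fixed; they never depend on the times $r,s,t$, on the initial law, or on the smoothed potential $V$ introduced in Section~\ref{sec:smooth}.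

\section{Where the thresholds come from}\label{sec:heur}

\subsection{Averaging the jumps}\label{sec:avg}

Put $G(x,y)=d^{p-2}(x,y)\overrightarrow{xy}$ on $O$ and $G=0$ off $O$. In setting (S1) we have $J_r(x,y)=\exp_x(\frac p2\alpha_r\beta_rG(x,y))$, and at time $r$ the generator of $X$ acts on a smooth function $f$ by
\[
\tfrac12\Delta f(x)+\alpha_r^{-1}\int\big(f(J_r(x,y))-f(x)\big)\,\nu(dy).
\]
The jumps are frequent (rate $\alpha_r^{-1}$) and short (length at most $\frac K2\alpha_r\beta_r$). In a Taylor expansion the first-order term is $\frac p2\beta_r\langle\int G(x,y)\nu(dy),\nabla f(x)\rangle$, which equals $-\frac12\beta_r\langle\nabla U,\nabla f\rangle(x)$ for almost every $x$ (Lemma~\ref{lem:drift}), and the remainder is at most $\frac{K^2}8\alpha_r\beta_r^2\|\nabla^2f\|_\infty$. So $X$ should behave like the annealed diffusion with generator $\frac12(\Delta-\beta_r\langle\nabla U,\nabla\cdot\rangle)$, with an error of order $\alpha_r$ per unit time, up to logarithms.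

For frozen $\beta$ this generator is symmetric with respect to the Gibbs measure $\mu$ proportional to $e^{-\beta U}\lambda$, and $\mu(U\ge U_*+2\eta)\le e^{-\beta\eta}/\lambda(U<U_*+\eta)$ for every $\eta>0$. The equilibrium therefore concentrates near $\mathcal M_p$ as $\beta\to\infty$. The question is whether the process has time to reach equilibrium. One expects that climbing a height $h$ at inverse temperature $\beta_t$ takes a time of order $e^{\beta_th}=(1+t)^{h/b}$, which is small compared with $t$ exactly when $h<b$. The largest height to be climbed on the way to $\mathcal M_p$ is $d^*$, which suggests the threshold $b_p=d^*$.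

\subsection{Three atoms on the circle}\label{sec:example}

Let $M=\mathbb R/\mathbb Z$, $p=2$, $0<\varepsilon<\frac16$, and $\nu_0=w_0\delta_0+w_1\delta_{1/3}+w_1\delta_{-1/3}$ with $w_0=\frac13+2\varepsilon$ and $w_1=\frac13-\varepsilon$. The points antipodal to the atoms are $\frac12$ and $\pm\frac16$. For $|x|\le\frac16$,
\[
U(x)=w_0x^2+w_1(x-\tfrac13)^2+w_1(x+\tfrac13)^2=x^2+\tfrac19\big(\tfrac23-2\varepsilon\big).
\]
For $x\in[\frac16,\frac12]$ and $y=x-\frac13\in[-\frac16,\frac16]$,
\[
U(x)=w_1y^2+w_0(y+\tfrac13)^2+w_1(y-\tfrac13)^2=(y+\varepsilon)^2+\tfrac19\big(\tfrac23+\varepsilon\big)-\varepsilon^2 ,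
\]
and $U$ is even. Hence $x_1=\frac13-\varepsilon$ is a strict local minimum with $U(x_1)-U(0)=\frac\varepsilon3-\varepsilon^2>0$, and $\mathcal M_2=\{0\}$. A path from $x\in[\frac16,\frac12]$ to $0$ passes through $\frac16$ or $\frac12$, where $U-U(x_1)$ equals $(\frac16-\varepsilon)^2$ and $(\frac16+\varepsilon)^2$. By convexity of $U$ on $[\frac16,\frac12]$ the path through $\frac16$ gives $\widehat U(x)=\max(U(x),U(\frac16))$, while $\widehat U=U$ on $[-\frac16,\frac16]$. Therefore $d^*=U(\frac16)-U(x_1)=(\frac16-\varepsilon)^2$; see Figure~\ref{fig:three}.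

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-5.3,0)--(5.5,0) node[right]{$x$};
\draw[thick,domain=-1.667:1.667,samples=40] plot (\x,{0.6*(\x)*(\x)});
\draw[thick,domain=1.667:5,samples=40] plot (\x,{0.6*(\x-2.933)*(\x-2.933)+0.704});
\draw[thick,domain=-5:-1.667,samples=40] plot (\x,{0.6*(\x+2.933)*(\x+2.933)+0.704});
\draw[dashed] (1.667,1.667)--(4.2,1.667);
\draw[<->] (2.933,0.74)--(2.933,1.64) node[midway,right]{$d^*$};
\draw (-5,0.07)--(-5,-0.07) node[below]{$-\frac12$};
\draw (-1.667,0.07)--(-1.667,-0.07) node[below]{$-\frac16$};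
\draw (0,0.07)--(0,-0.07) node[below]{$0$};
\draw (1.667,0.07)--(1.667,-0.07) node[below]{$\frac16$};
\draw (2.933,0.07)--(2.933,-0.07) node[below]{$x_1$};
\draw (5,0.07)--(5,-0.07) node[below]{$\frac12$};
\end{tikzpicture}
\caption{The graph of $U-U(0)$ on $\mathbb R/\mathbb Z$ for $p=2$ and three atoms at $0$, $\frac13$, $-\frac13$ with weights $\frac13+2\varepsilon$, $\frac13-\varepsilon$, $\frac13-\varepsilon$, where $\varepsilon=\frac1{25}$. The only global minimizer is $0$. The barrier height $d^*$ is the climb from the local minimizer $x_1=\frac13-\varepsilon$ to the pass at $\frac16$. The corners lie at the points antipodal to the atoms.}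
\label{fig:three}
\end{figure}

Two features of this example matter below. First, $U$ is not $C^1$: at $\frac16$ its derivative jumps from $\frac13$ to $-\frac13+2\varepsilon$. Second, the case $d^*>0$ also occurs under the hypothesis of the conjecture. Replace $\nu_0$ by its convolution $\nu$ with a smooth probability density supported in $[-\tau,\tau]$. The new potential $U^\nu$ satisfies $\|U^\nu-U\|_\infty\le K\tau$. If $2K\tau<\min(\frac\varepsilon3-\varepsilon^2,(\frac16-\varepsilon)^2)$, then $U^\nu>U^\nu(0)$ on $[\frac16,\frac12]$, so a path from $x_1$ to a minimizer of $U^\nu$ passes through $\frac16$ or $\frac12$, and the barrier height of $U^\nu$ is at least $(\frac16-\varepsilon)^2-2K\tau>0$.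

\subsection{The argument on two states}\label{sec:two}

The structure of the proof of Theorem~\ref{thm:A} is visible on a caricature of this landscape. Take a Markov chain on $\{0,1\}$, where $0$ stands for the global minimum and $1$ for a local minimum of depth $h>0$ lying $\eta>0$ above it. At time $r$ the chain jumps from $1$ to $0$ at rate $u_r=e^{-\beta_rh}=(1+r)^{-h/b}$ and from $0$ to $1$ at rate $w_r=e^{-\beta_r(h+\eta)}$.

If $b<h$, the chain stays at $1$ during $[s,\infty)$ with probability $\exp(-\int_s^\infty u_r\,dr)>0$, and there is no convergence to $0$.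

Let $b>h$. Fix $\delta\in(h/b,1)$, a large $t$, and $s_0=t-t^\delta$. Let $f_r(i)$ be the probability of being at $1$ at time $t$ when starting from $i$ at time $r$. We show that $\max_if_{s_0}(i)\to0$; this gives convergence whatever happened before $s_0$. With $g_r=f_r(1)-f_r(0)$, the backward equation reads $\partial_rf_r(1)=u_rg_r$, $\partial_rf_r(0)=-w_rg_r$, with $f_t=(0,1)$.

\emph{Mixing.} We have $\partial_rg_r=(u_r+w_r)g_r$ and $g_t=1$, so $0\le g_{s_0}\le\exp(-t^\delta(1+t)^{-h/b})\to0$, because $\delta>h/b$.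

\emph{Quasi-invariance.} The instantaneous equilibrium $\mu_r$ has $\mu_r(1)=w_r/(u_r+w_r)=(1+e^{\beta_r\eta})^{-1}$. It satisfies $\mu_r[\partial_rf_r]=0$ and $\partial_r\mu_r(1)=-\beta_r'\eta\,\mu_r(0)\mu_r(1)$. Since $g_r\le f_r(1)$,
\[
\tfrac d{dr}\mu_r[f_r]=-\beta_r'\eta\,\mu_r(0)\mu_r(1)g_r\ge-\beta_r'\eta\,\mu_r[f_r].
\]
Hence $\mu_{s_0}[f_{s_0}]\le e^{\eta(\beta_t-\beta_{s_0})}\mu_t(1)\to0$, because $\delta<1$ forces $\beta_t-\beta_{s_0}\to0$. Finally $\max_if_{s_0}(i)\le\mu_{s_0}[f_{s_0}]+g_{s_0}\to0$.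

The gain from working on the window $[t-t^\delta,t]$ appears when the process of interest only approximates the chain, with an error $\alpha_r$ per unit time. For $a\ge1$ the integral $\int^\infty\alpha_r\,dr$ diverges, and a comparison over a long time interval is worthless. Over the window the total error is about $t^{\delta-1/a}$, which tends to $0$ if $\delta<1/a$. A suitable $\delta$ exists when $h/b<\min(1,1/a)$, and with $h=d^*$ this is the hypothesis of Theorem~\ref{thm:A}. To prove non-convergence one must follow the process over all of $[s,\infty)$, and this is why Theorem~\ref{thm:B} assumes $a<1$.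

\subsection{The difficulties on a manifold}

Three points need work. (1) The potential $U$ is only Lipschitz, so the backward equation with drift $\nabla U$ has no evident smooth solution to which the Taylor expansion of Section~\ref{sec:avg} applies. We replace $U$ by a smooth $V$, and prove estimates that involve $V$ only through $\|\nabla V\|_\infty\le2K$ and $\|V-U\|_\infty$. Then $V$ can be chosen \emph{after} $t$, as close to $U$ as we like, and no rate of convergence of $\nabla V$ to $\nabla U$ is needed; this is why no regularity of $\nu$ enters. (2) The Hessian of the solution is not controlled by $\|\nabla V\|_\infty$ in our estimates, but the Taylor remainder along a geodesic of length $\ell$ is, at the cost of a factor $\ln(1/\ell)$ (Section~\ref{sec:grad}). This gives the comparison of Section~\ref{sec:comp}. (3) The mixing step becomes a weighted Poincar\'e inequality with constant $e^{\beta(d^*+o(1))}$ (Section~\ref{sec:poinc}), and its $L^2$ conclusion has to be turned into a uniform one. Sections~\ref{sec:A}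 and~\ref{sec:B} prove the two theorems.

\section{Preliminaries}\label{sec:prelim}

\subsection{The mean drift}

We recall the standard facts on the cut locus: $\mathrm{Cut}(y)$ is $\lambda$-null; $y\in\mathrm{Cut}(x)$ if and only if $x\in\mathrm{Cut}(y)$; the set $O$ is open; on $O$ the maps $d$ and $(x,y)\mapsto\overrightarrow{xy}$ are smooth, and $\nabla_xd(x,y)=-\overrightarrow{xy}/d(x,y)$. Note that $|G|\le d^{p-1}\le K/p$.

\begin{lemma}\label{lem:drift}
The function $U$ is $K$-Lipschitz. For $\lambda$-almost every $x$, we have $(x,y)\in O$ for $\nu$-almost every $y$, the function $U$ is differentiable at $x$, and $\nabla U(x)=-p\,\overline G(x)$, where $\overline G(x)=\int G(x,y)\,\nu(dy)$.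
\end{lemma}

\begin{proof}
Since $p\ge1$, the map $\rho\mapsto\rho^p$ is $K$-Lipschitz on $[0,D]$, so each $d^p(\cdot,y)$ is $K$-Lipschitz, and so is $U$. For each $y$ the set $\{x:(x,y)\notin O\}=\mathrm{Cut}(y)\cup\{y\}$ is $\lambda$-null, and Fubini's theorem gives the first almost-everywhere statement. Fix such an $x$. For $(x,y)\in O$ the gradient of $d^p(\cdot,y)$ at $x$ is $-pG(x,y)$, so
\[
|v|^{-1}\big|d^p(\exp_xv,y)-d^p(x,y)+p\langle G(x,y),v\rangle\big|\to0\qquad(v\to0\text{ in }T_xM),
\]
and this quantity is at most $2K$. Integrate against $\nu$ and use dominated convergence.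
\end{proof}

\subsection{The heat semigroup}

Let $H_\theta=e^{\theta\Delta/2}$, with kernel $k_\theta(x,y)$ with respect to $\lambda$. The kernel is smooth, strictly positive since $M$ is connected, and $\int k_\theta(x,y)\lambda(dy)=1$. We use three estimates.
\begin{itemize}
\item[(H1)] Gaussian upper bound (Li--Yau): $k_\theta(x,y)\le C\theta^{-n/2}e^{-d^2(x,y)/(C\theta)}$ for $0<\theta\le1$.
\item[(H2)] Logarithmic derivatives \cite{Hsu}: $|\nabla_x^i\ln k_\theta(x,y)|\le C\big(d(x,y)/\theta+\theta^{-1/2}\big)^i$ for $i=1,2$ and $0<\theta\le1$.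
\item[(H3)] Gradient bound (Bakry--\'Emery): if $\mathrm{Ric}\ge-R_0$ with $R_0\ge0$, then $|\nabla H_\theta g|\le e^{R_0\theta/2}H_\theta|\nabla g|$ for smooth $g$.
\end{itemize}
On the compact manifold $M$ we have $\lambda(B(x,\rho))\le C\rho^n$ for all $x$ and $\rho>0$. Cutting $M$ into the shells $i\sqrt\theta\le d(x,\cdot)<(i+1)\sqrt\theta$, we get from (H1)
\begin{equation}\label{eq:moment}
\sup k_\theta\le C\theta^{-n/2},\qquad\int k_\theta(x,y)\,d^2(x,y)\,\lambda(dy)\le C\theta\sum_{i\ge0}e^{-i^2/C}(i+1)^{n+2}\le C\theta .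
\end{equation}
Since $\nabla k/k=\nabla\ln k$ and $\nabla^2k/k=\nabla^2\ln k+\nabla\ln k\otimes\nabla\ln k$, (H2) gives $|\nabla_x^ik_\theta|\le Ck_\theta\,(d/\theta+\theta^{-1/2})^i$ for $i=1,2$. By \eqref{eq:moment}, $\int k_\theta(x,y)(d/\theta+\theta^{-1/2})^2\lambda(dy)\le C/\theta$, and by the Cauchy--Schwarz inequality the first power integrates to at most $C\theta^{-1/2}$. Hence there is $C_0\ge1$ such that for bounded Borel $g$
\begin{equation}\label{eq:smoothing}
\|\nabla H_\theta g\|_\infty\le C_0\theta^{-1/2}\|g\|_\infty,\qquad\|\nabla^2H_\theta g\|_\infty\le C_0\theta^{-1}\|g\|_\infty,\qquad0<\theta\le1 .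
\end{equation}

\subsection{The law of $X$ and Dynkin's formula}

The process $X$ can be started at any time $s\ge0$ from any law $m$; the law at time $r\ge s$ is the image of $m$ under a transition kernel. In particular, if $m\le L\tilde m$ for two initial laws and a constant $L$, the same inequality holds between the laws at time $r$.

\begin{lemma}[Dynkin's formula]\label{lem:dynkin}
For $0\le s<t$ and $f\in C^\infty([s,t]\times M)$,
\[
Ef_t(X_t)-Ef_s(X_s)=\int_s^tE\Big[(\partial_r+\tfrac12\Delta)f_r(X_r)+\alpha_r^{-1}\!\int\!\big(f_r(J_r(X_r,y))-f_r(X_r)\big)\nu(dy)\Big]dr .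
\]
\end{lemma}

\begin{proof}
We realize the law of $X$ as follows. Embed $M$ isometrically in some $\mathbb R^m$ and let $E_i$ be the tangential projection of the $i$th basis vector, so that $\sum_iE_i^2=\Delta$. Between jumps let $dX=\sum_iE_i(X)\circ dW^i$, with $W$ an $m$-dimensional Brownian motion. The pairs $(T_i,Y_i)$ are the atoms of a Poisson random measure $\Pi(dr,dy)$ of intensity $\alpha_r^{-1}dr\,\nu(dy)$, independent of $W$ and of the starting point. Apply It\^o's formula between successive jumps and sum over the almost surely finitely many jumps in $(s,t]$: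
\begin{align*}
f_t(X_t)-f_s(X_s)={}&\int_s^t(\partial_r+\tfrac12\Delta)f_r(X_r)\,dr+\sum_i\int_s^tE_if_r(X_{r-})\,dW^i_r\\
&+\int_{(s,t]\times M}\big(f_r(J_r(X_{r-},y))-f_r(X_{r-})\big)\Pi(dr,dy).
\end{align*}
The stochastic integrals have bounded integrands, so they are centered. The last integrand is bounded and predictable, because $J$ is Borel and $r\mapsto X_{r-}$ is adapted and left-continuous, and $\int_s^t\alpha_r^{-1}dr<\infty$. The compensation formula for Poisson random measures therefore replaces $\Pi$ by its intensity in expectation. Finally, $X_{r-}=X_r$ for all but finitely many $r\in[s,t]$.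
\end{proof}

\begin{lemma}\label{lem:law}
\begin{itemize}
\item[(a)] If $X$ is started at time $s$ from any law, then for $r>s$ the law of $X_r$ is absolutely continuous with respect to $\lambda$.
\item[(b)] For $r>0$ there is $c_r>0$ with $m_r\ge c_r\lambda$.
\item[(c)] Almost surely $(X_{T_i-},Y_i)\in O$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T$ be the last jump time in $(s,r]$, or $T=s$ if there is none. Almost surely $T<r$, and given the jump times and $X_T$, the variable $X_r$ has density $k_{r-T}(X_T,\cdot)$. (b) With probability $\exp(-\int_0^r\alpha_u^{-1}du)$ there is no jump in $[0,r]$, independently of the Brownian motion, so one may take $c_r=\exp(-\int_0^r\alpha_u^{-1}du)\min k_r$. (c) By the compensation formula, the expected number of $i$ with $(X_{T_i-},Y_i)\notin O$ is $\int_0^\infty\alpha_r^{-1}(m_r\otimes\nu)(O^c)\,dr$, which vanishes by (a) and Lemma~\ref{lem:drift}.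
\end{proof}

\subsection{Smoothed potentials and the backward equation}\label{sec:smooth}

\begin{lemma}\label{lem:V}
There are $V_j\in C^\infty(M)$, $j\ge1$, with $U_*\le V_j\le\max U$ and $|\nabla V_j|\le2K$, such that $V_j\to U$ uniformly and $\nabla V_j\to\nabla U$ $\lambda$-almost everywhere.
\end{lemma}

\begin{proof}
Consider $H_\theta U$ as $\theta\downarrow0$. It is smooth and takes values in $[U_*,\max U]$. By \eqref{eq:moment}, $|H_\theta U(x)-U(x)|\le K\int k_\theta(x,y)d(x,y)\lambda(dy)\le C\theta^{1/2}$. Being Lipschitz, $U$ lies in $W^{1,2}$. The bound (H3) extends to $U$: apply it to smooth functions converging to $U$ in $W^{1,2}$; both sides converge pointwise since $k_\theta$ is smooth. Thus $|\nabla H_\theta U|\le e^{R_0\theta/2}K\le2K$ for small $\theta$. Expand $U=\sum_iU_ie_i$ in an orthonormal basis of eigenfunctions of $-\Delta$ with eigenvalues $\Lambda_i$. Then $\sum_i\Lambda_iU_i^2=\|\nabla U\|_2^2<\infty$, and $\|\nabla(H_\theta U-U)\|_2^2=\sum_i\Lambda_i(1-e^{-\theta\Lambda_i/2})^2U_i^2\to0$.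 Take a sequence $\theta_j\downarrow0$ along which the gradients converge almost everywhere, and $V_j=H_{\theta_j}U$.
\end{proof}

From now on $V$ denotes one of the $V_j$; note that $\operatorname{osc}V\le\omega$. Let
\[
\mathcal L_r=\tfrac12\big(\Delta-\beta_r\langle\nabla V,\nabla\,\cdot\,\rangle\big).
\]
For $\varphi\in C^\infty(M)$ and $t>0$, the linear parabolic equation with smooth coefficients
\begin{equation}\label{eq:backward}
\partial_rf_r+\mathcal L_rf_r=0,\qquad f_t=\varphi,
\end{equation}
has a unique smooth solution on $[0,t]\times M$, written $f_r=P_{r,t}\varphi$. Uniqueness gives $P_{r,u}P_{u,t}=P_{r,t}$. By the maximum principle, $P_{r,t}$ extends to a positive contraction of $C(M)$ with $P_{r,t}1=1$; in particular $0\le f_r\le1$ when $0\le\varphi\le1$.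

Two identities are used repeatedly. Since $e^{-\beta_rV}\mathcal L_rf=\frac12\operatorname{div}(e^{-\beta_rV}\nabla f)$, for smooth $f$ and Lipschitz $g$
\begin{equation}\label{eq:ibp}
-2\int g\,\mathcal L_rf\,e^{-\beta_rV}d\lambda=\int\langle\nabla g,\nabla f\rangle\,e^{-\beta_rV}d\lambda .
\end{equation}
If $\chi\ge0$ is a nonzero continuous function, $\pi_r$ is the probability measure proportional to $\chi e^{-\beta_rV}\lambda$, and $F_r(x)$ and $\partial_rF_r(x)$ are continuous, then differentiating the quotient gives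
\begin{equation}\label{eq:gibbs}
\tfrac d{dr}\pi_r[F_r]=\pi_r[\partial_rF_r]-\beta_r'\operatorname{Cov}_{\pi_r}(V,F_r),\qquad\operatorname{Cov}_{\pi_r}(V,F_r)=\pi_r\big[(V-\pi_r[V])F_r\big].
\end{equation}

To pass from integral to pointwise bounds we need an upper bound on $P_{r,r+\theta}$ that does not depend on $V$. Over a time $\theta=\beta^{-2}$ the drift displaces the process by about $\beta\theta=\theta^{1/2}$, no more than the noise does, and the following lemma makes this precise.

\begin{lemma}\label{lem:girs}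
If $\beta_{r+\theta}\le\bar\beta$, then $(P_{r,r+\theta}\,g)^2\le e^{\bar\beta^2K^2\theta}H_\theta(g^2)$ for every continuous $g$.
\end{lemma}

\begin{proof}
By uniform approximation we may take $g$ smooth. Put $F_v=P_{r+v,r+\theta}\,g$ and $y(v)=H_v(F_v^2)$ for $0\le v\le\theta$. Since $\frac12\Delta(F^2)=F\Delta F+|\nabla F|^2$ and $\partial_vF_v=-\mathcal L_{r+v}F_v$,
\[
y'(v)=H_v\big(\tfrac12\Delta(F_v^2)-2F_v\mathcal L_{r+v}F_v\big)=H_v\big(|\nabla F_v|^2+\beta_{r+v}F_v\langle\nabla V,\nabla F_v\rangle\big).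
\]
Completing the square, the last argument is at least $-\frac14\beta_{r+v}^2|\nabla V|^2F_v^2\ge-\bar\beta^2K^2F_v^2$. So $y'\ge-\bar\beta^2K^2y$ and $y(0)\le e^{\bar\beta^2K^2\theta}y(\theta)$.
\end{proof}

\section{Gradient and Taylor remainder, uniformly in $V$}\label{sec:grad}

For $f\in C^2(M)$ and $\ell>0$ let
\[
\operatorname{Rem}_\ell(f)=\sup_\gamma\big|f(\gamma(\ell))-f(\gamma(0))-\ell\langle\nabla f(\gamma(0)),\dot\gamma(0)\rangle\big|,
\]
the supremum being over all unit speed geodesics $\gamma$, minimal or not. This is a seminorm, and since $(f\circ\gamma)''=\nabla^2f(\dot\gamma,\dot\gamma)$,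
\begin{equation}\label{eq:rem}
\operatorname{Rem}_\ell(f)\le2\ell\|\nabla f\|_\infty,\qquad\operatorname{Rem}_\ell(f)\le\tfrac12\ell^2\|\nabla^2f\|_\infty .
\end{equation}
We treat the drift in \eqref{eq:backward} as a source term in the heat equation. The source is bounded in terms of $\|\nabla V\|_\infty$, but its derivatives involve $\nabla^2V$, which we do not control. So all derivatives must fall on the heat kernel. For the gradient this costs the integrable factor $v^{-1/2}$. For the Hessian it costs $v^{-1}$, which is not integrable at $0$; using the first bound of \eqref{eq:rem} for $v<\ell^2$ turns the divergence into a logarithm.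

\begin{lemma}\label{lem:grad}
Let $\varphi\in C^\infty(M;[0,1])$ and $f_r=P_{r,t}\varphi$. For $0\le r<t$ put $q_r=\max(1,\beta_{r+1})+(t-r)^{-1/2}$. Then, for $0<\ell\le1$,
\[
\|\nabla f_r\|_\infty\le Cq_r,\qquad\operatorname{Rem}_\ell(f_r)\le C\ell\,q_r,\qquad\operatorname{Rem}_\ell(f_r)\le C\ell^2\big(1+\ln\tfrac1\ell\big)q_r^2,
\]
with $C$ independent of $\varphi$.
\end{lemma}

\begin{proof}
Fix $r_0<t$, and put $t'=\min(t,r_0+1)$ and $\bar\beta=\max(1,\beta_{r_0+1})$. For $r\in[r_0,t')$ and $0<u\le t'-r$, we have $\frac d{dv}H_vf_{r+v}=H_v(\frac12\Delta f_{r+v}-\mathcal L_{r+v}f_{r+v})$, hence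
\begin{equation}\label{eq:duhamel}
f_r=H_uf_{r+u}-\int_0^uH_v\psi_v\,dv,\qquad\psi_v=\tfrac12\beta_{r+v}\langle\nabla V,\nabla f_{r+v}\rangle,\qquad\|\psi_v\|_\infty\le K\bar\beta\,\|\nabla f_{r+v}\|_\infty .
\end{equation}

\emph{Gradient.} The gradient appears on both sides of \eqref{eq:duhamel}, so we use a weighted supremum and a time scale $\tau$ short enough to absorb the source. Let
\[
\tau=\bar\beta^{-2}\min\big(1,(4C_0K)^{-2}\big)\le1,\qquad\Phi=\sup_{r\in[r_0,t')}\big(\min(t'-r,\tau)\big)^{1/2}\|\nabla f_r\|_\infty .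
\]
The number $\Phi$ is finite because $f$ is smooth on $[r_0,t]\times M$. Given $r$, take $u=\frac12\min(t'-r,\tau)$. For $v\le u$ we have $t'-r-v\ge\frac12(t'-r)\ge u$ and $\tau\ge u$, so $\|\nabla f_{r+v}\|_\infty\le\Phi u^{-1/2}$. By \eqref{eq:smoothing} and \eqref{eq:duhamel},
\[
\|\nabla f_r\|_\infty\le C_0u^{-1/2}+\int_0^uC_0v^{-1/2}K\bar\beta\Phi u^{-1/2}dv=C_0u^{-1/2}+2C_0K\bar\beta\Phi .
\]
Multiply by $\sqrt{2u}\le\sqrt\tau$ and take the supremum over $r$: $\Phi\le\sqrt2C_0+2C_0K\bar\beta\sqrt\tau\,\Phi\le\sqrt2C_0+\frac12\Phi$, so $\Phi\le2\sqrt2C_0$. Now let $r=r_0$. Since $t'-r_0=\min(t-r_0,1)$,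
\[
u^{-1}\le2\big((t-r_0)^{-1}+1+\tau^{-1}\big)\le Cq_{r_0}^2,
\]
and $\|\nabla f_{r_0}\|_\infty\le\Phi(2u)^{-1/2}\le Cq_{r_0}$. The second bound follows from \eqref{eq:rem}.

\emph{Second-order remainder.} Apply the seminorm $\operatorname{Rem}_\ell$ to \eqref{eq:duhamel} at $r=r_0$, with the same $u$. Since $\bar\beta\le\tau^{-1/2}\le u^{-1/2}$, we have $\|\psi_v\|_\infty\le K\bar\beta\Phi u^{-1/2}\le Cu^{-1}$. By \eqref{eq:rem} and \eqref{eq:smoothing},
\[
\operatorname{Rem}_\ell(f_{r_0})\le\tfrac12C_0\ell^2u^{-1}+Cu^{-1}\int_0^u\min\big(\ell v^{-1/2},\ell^2v^{-1}\big)dv .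
\]
As $u\le1$, the integral is at most $\int_0^{\ell^2}\ell v^{-1/2}dv+\int_{\ell^2}^1\ell^2v^{-1}dv=2\ell^2+2\ell^2\ln\frac1\ell$. Conclude with $u^{-1}\le Cq_{r_0}^2$.
\end{proof}

\section{Comparison with the annealed diffusion}\label{sec:comp}

For $0\le s<t$ let
\[
\operatorname{Err}(s,t)=\int_s^t\alpha_r\ln^5(2+r)\,dr+\alpha_t\ln^5(2+t).
\]

\begin{proposition}\label{prop:comp}
There are $s_*$ and $C_1$ such that the following holds for $s\ge s_*$, $t\ge s+1$, $\varphi\in C^\infty(M;[0,1])$ and $V=V_j$. If $X$ is started at time $s$ from a law $m_s$, and $m_r$ is its law at time $r$, then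
\[
\big|m_t[\varphi]-m_s[P_{s,t}\varphi]\big|\le C_1\operatorname{Err}(s,t)+\Xi_j,\qquad\Xi_j=C_1\int_s^t\beta_rq_r\,m_r\big[|\nabla V_j-\nabla U|\big]\,dr .
\]
For fixed $s$, $t$ and $m_s$, we have $\Xi_j\to0$ as $j\to\infty$. This remains true when $m_s=m_s^{(j)}$ depends on $j$, provided $m_s^{(j)}\le L\lambda$ with $L$ independent of $j$.
\end{proposition}

\begin{proof}
Put $\ell_r=\frac K2\alpha_r\beta_r$. Since $\beta_r\to\infty$ and $\alpha_r\beta_r\to0$, we can choose $s_*$ such that for $r\ge s_*$
\[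
\beta_r\ge1,\qquad\ell_r\le1,\qquad\tfrac p2\alpha_r\beta_r\le1,\qquad\text{and, if }p\ge2,\quad\tfrac p2\alpha_r\beta_rD^{p-2}\le1 .
\]
Apply Lemma~\ref{lem:dynkin} to $f_r=P_{r,t}\varphi$. The left side is $m_t[\varphi]-m_s[P_{s,t}\varphi]$. The right side is $\int_s^tm_r[\Theta_r]\,dr$, where, by \eqref{eq:backward},
\[
\Theta_r(x)=\tfrac12\beta_r\langle\nabla V,\nabla f_r\rangle(x)+\alpha_r^{-1}\int\big(f_r(J_r(x,y))-f_r(x)\big)\nu(dy).
\]

\emph{Setting (S1).} For $(x,y)\in O$, the point $J_r(x,y)$ is the endpoint of a geodesic from $x$ of length $\frac p2\alpha_r\beta_rd^{p-1}(x,y)\in(0,\ell_r]$ in the direction of $G(x,y)$. For $(x,y)\notin O$ both the jump and $G$ vanish. Hence for every $x$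
\[
\Big|\Theta_r(x)-\tfrac12\beta_r\langle\nabla V+p\overline G,\nabla f_r\rangle(x)\Big|\le\varrho_r:=\alpha_r^{-1}\sup_{0<\ell\le\ell_r}\operatorname{Rem}_\ell(f_r).
\]
By Lemma~\ref{lem:drift}, $p\overline G=-\nabla U$ $\lambda$-almost everywhere, hence $m_r$-almost everywhere for $r>s$ by Lemma~\ref{lem:law}(a). With $\|\nabla f_r\|_\infty\le Cq_r$, the first-order term contributes at most $\Xi_j$.

It remains to integrate $\varrho_r$. For $r\ge s_*$ we have $\beta_r\le\max(1,\beta_{r+1})\le C\ln(2+r)$ and, since $\beta_r\ge1$, $1+\ln(1/\ell_r)\le1+\ln\frac2K+\frac1a\ln(1+r)\le C\ln(2+r)$. The function $\ell\mapsto\ell^2(1+\ln\frac1\ell)$ has derivative $\ell(1+2\ln\frac1\ell)>0$ on $(0,1]$, so the supremum in the third bound of Lemma~\ref{lem:grad} is attained at $\ell_r$. Using $\alpha_r^{-1}\ell_r^2=\frac{K^2}4\alpha_r\beta_r^2$ and $\alpha_r^{-1}\ell_r=\frac K2\beta_r$, we obtain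
\begin{align}
\varrho_r&\le C\alpha_r\ln^3(2+r)\Big(\ln^2(2+r)+\frac1{t-r}\Big),\label{eq:rho1}\\
\varrho_r&\le C\ln(2+r)\big(\ln(2+r)+(t-r)^{-1/2}\big).\label{eq:rho2}
\end{align}
The first bound is small but not integrable at $r=t$; the second is integrable but not small. We use \eqref{eq:rho1} on $[s,t-\alpha_t^2]$ and \eqref{eq:rho2} on $[t-\alpha_t^2,t]$. In \eqref{eq:rho1}, the term $\alpha_r\ln^5(2+r)$ integrates to the first term of $\operatorname{Err}$. On $[s,t-1]$ we have $(t-r)^{-1}\le1\le C\ln^2(2+r)$, which gives the same bound. On $[t-1,t]$ we have $1+r\ge t\ge(1+t)/2$, so $\alpha_r\le C\alpha_t$, and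
\[
\int_{t-1}^{t-\alpha_t^2}\frac{\alpha_r\ln^3(2+r)}{t-r}\,dr\le C\alpha_t\ln^3(2+t)\ln\frac1{\alpha_t^2}\le C\alpha_t\ln^4(2+t).
\]
Finally \eqref{eq:rho2} integrates on $[t-\alpha_t^2,t]$ to at most $C(\alpha_t^2\ln^2(2+t)+\alpha_t\ln(2+t))\le C\alpha_t\ln^2(2+t)$.

\emph{Setting (S2).} If $p\ge2$, then $\sigma_r\le\frac p2\alpha_r\beta_rD^{p-2}\le1$ for $r\ge s_*$; the two rules agree and nothing changes. If $p<2$, the inequality $\sigma_r(x,y)>1$ means $d(x,y)<\rho_r:=(\frac p2\alpha_r\beta_r)^{1/(2-p)}$. For such $y$, both the actual rule and the continued geodesic displace $x$ by at most $\frac p2\alpha_r\beta_rd^{p-1}(x,y)$. So $\Theta_r(x)$ differs from its value under the rule (S1) by at most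
\[
p\beta_r\|\nabla f_r\|_\infty\int_{d(x,y)<\rho_r}d^{p-1}(x,y)\,\nu(dy)\le C\beta_rq_r\,\rho_r^{\,n+p-1}\le C\alpha_r\beta_r^2q_r .
\]
The first inequality uses $\nu(B(x,\rho_r))\le C\rho_r^n$; this is the only place where the bounded density is used. The second holds because $\frac p2\alpha_r\beta_r\le1$ and $(n+p-1)/(2-p)\ge1$, that is, $n+2p\ge3$. On $[s,t-1]$ we have $\alpha_r\beta_r^2q_r\le C\alpha_r\ln^3(2+r)$, and $\int_{t-1}^t\alpha_r\beta_r^2q_r\,dr\le C\alpha_t\ln^3(2+t)$. Both contributions are bounded by $C\operatorname{Err}(s,t)$.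

\emph{The term $\Xi_j$.} The process $X$ does not depend on $j$, and $\int_s^t\beta_rq_r\,dr<\infty$. The functions $|\nabla V_j-\nabla U|$ are bounded by $3K$ and tend to $0$ $\lambda$-almost everywhere, hence $m_r$-almost everywhere for $r>s$. Dominated convergence, first in $x$ and then in $r$, gives $\Xi_j\to0$. If $m_s^{(j)}\le L\lambda$, then $m_r^{(j)}\le L\tilde m_r$, where $\tilde m_r$ is the law at time $r$ of $X$ started from $\lambda$ at time $s$, and the previous case applies to $\tilde m_r$.
\end{proof}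

\section{Poincar\'e inequalities along paths}\label{sec:poinc}

Write $g_B=\lambda(B)^{-1}\int_Bg\,d\lambda$. Let $R$ be smaller than the injectivity radius of $M$. Then $\exp_x$ maps the Euclidean ball of radius $R$ onto $B(x,R)$ and is a diffeomorphism near the closed ball, so it is bi-Lipschitz there and the density of $\lambda$ lies between two positive constants. The Poincar\'e inequality on the Euclidean ball gives $\int_{B(x,R)}|g-\bar g|^2d\lambda\le C_{x,R}\int_{B(x,R)}|\nabla g|^2d\lambda$ for Lipschitz $g$, with $\bar g$ the Euclidean mean. Since $g_B$ minimizes $\kappa\mapsto\int_B|g-\kappa|^2d\lambda$ over real $\kappa$,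
\begin{equation}\label{eq:local}
\int_{B(x,R)}|g-g_{B(x,R)}|^2d\lambda\le C_{x,R}\int_{B(x,R)}|\nabla g|^2d\lambda .
\end{equation}
The barrier height is defined through paths, so we propagate \eqref{eq:local} along a path. The point is that the gradient is only needed in a thin tube around the path, where $U$ is not much higher than on the path.

\begin{lemma}\label{lem:chain}
Let $2\varepsilon$ be smaller than the injectivity radius, let $c:[0,1]\to M$ be a continuous path from $x$ to $x'$, and let $T=\bigcup_{u\in[0,1]}B(c(u),2\varepsilon)$. There is a constant $C_{c,\varepsilon}$ such that for all Lipschitz $g$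
\[
\int_{B(x,\varepsilon)}\big(g-g_{B(x',\varepsilon)}\big)^2d\lambda\le C_{c,\varepsilon}\int_T|\nabla g|^2d\lambda .
\]
\end{lemma}

\begin{proof}
By uniform continuity there are $0=u_0<\dots<u_N=1$ such that the points $y_l=c(u_l)$ satisfy $d(y_l,y_{l+1})<\varepsilon$. Let $B_l=B(y_l,\varepsilon)$ and $\tilde B_l=B(y_l,2\varepsilon)$, so that $B_l\cup B_{l+1}\subset\tilde B_l\subset T$. Put $\mathcal G=\int_T|\nabla g|^2d\lambda$. For $B'\in\{B_l,B_{l+1}\}$, Jensen's inequality and \eqref{eq:local} give $|g_{B'}-g_{\tilde B_l}|^2\le\lambda(B')^{-1}\int_{\tilde B_l}|g-g_{\tilde B_l}|^2d\lambda\le C\mathcal G$. Hence $|g_{B_l}-g_{B_{l+1}}|\le C\mathcal G^{1/2}$ and $|g_{B_0}-g_{B_N}|\le CN\mathcal G^{1/2}$. Also $\int_{B_0}|g-g_{B_0}|^2d\lambda\le\int_{\tilde B_0}|g-g_{\tilde B_0}|^2d\lambda\le C\mathcal G$. Combine the two bounds by $(y+z)^2\le2y^2+2z^2$.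
\end{proof}

The constant depends on the path, but in each application finitely many paths are chosen once and for all, in terms of $U$ and $\varepsilon$ only.

\begin{lemma}\label{lem:poinc}
Let $\eta>0$, $A=\{U<U_*+\eta\}$, and let $\varepsilon>0$ satisfy $K\varepsilon\le\eta$, with $2\varepsilon$ smaller than the injectivity radius. There is $C_\varepsilon$ such that, if $\beta\ge0$ and $\beta\|V-U\|_\infty\le1$, then for all Lipschitz $g$ vanishing on $A$
\[
\int g^2e^{-\beta V}d\lambda\le C_\varepsilon\,e^{\beta(d^*+(1+3K)\varepsilon)}\int|\nabla g|^2e^{-\beta V}d\lambda .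
\]
\end{lemma}

\begin{proof}
Cover $M$ by finitely many balls $B_i=B(x_i,\varepsilon)$. For each $i$ choose a path from $x_i$ to a point $x_i'\in\mathcal M_p$ along which $U\le\widehat U(x_i)+\varepsilon$, with tube $T_i$. On $B(x_i',\varepsilon)$ we have $U<U_*+K\varepsilon\le U_*+\eta$, so $g$ vanishes there and Lemma~\ref{lem:chain} gives $\int_{B_i}g^2d\lambda\le C\int_{T_i}|\nabla g|^2d\lambda$. On $B_i$, $U\ge U(x_i)-K\varepsilon$; on $T_i$, $U\le\widehat U(x_i)+(1+2K)\varepsilon$. Since $|\beta V-\beta U|\le1$,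
\[
\int_{B_i}g^2e^{-\beta V}d\lambda\le e^{1-\beta(U(x_i)-K\varepsilon)}\,C\int_{T_i}|\nabla g|^2d\lambda\le Ce^2e^{\beta(\widehat U(x_i)-U(x_i)+(1+3K)\varepsilon)}\int|\nabla g|^2e^{-\beta V}d\lambda .
\]
Use $\widehat U(x_i)-U(x_i)\le d^*$ and sum over $i$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection*{Reduction to the backward equation}

Let $\mathcal N$ be a neighborhood of $\mathcal M_p$. The complement of its interior is compact and $U>U_*$ there, so there is $\eta>0$ with $\{U<U_*+5\eta\}\subset\mathcal N$. Take $\varphi\in C^\infty(M;[0,1])$ with $\varphi=0$ on $\{U\le U_*+4\eta\}$ and $\varphi=1$ on $\{U\ge U_*+5\eta\}$. Then $1-m_t[\mathcal N]\le m_t[\varphi]$, and it suffices to show that $m_t[\varphi]\to0$.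

The hypothesis $b>d^*\max(1,a)$ allows us to fix $\delta$ with
\[
0\le d^*/b<\delta<\min(1,1/a).
\]
Fix $\varepsilon$ as in Lemma~\ref{lem:poinc}, so small that $\delta':=\delta-(d^*+(1+3K)\varepsilon)/b>0$. For large $t$ put
\[
\beta=\beta_t\ge1,\qquad\theta=\beta^{-2},\qquad s_0=t-t^\delta,\qquad s_1=s_0+\theta .
\]
Since $\delta<1$, for large $t$ we have $s_0\ge\max(s_*,t/2)$ and $\beta_t-\beta_{s_0}=b^{-1}\ln\frac{1+t}{1+s_0}\le1$. Now choose $V=V_j$, with $j$ depending on $t$ and $m_0$, such that $\|V-U\|_\infty\le1/(1+\beta_t)$ and $\Xi_j\le1/t$ in Proposition~\ref{prop:comp} with $s=s_0$. Let $f_r=P_{r,t}\varphi$. On $[s_0,t]$ we have $\alpha_r\le Ct^{-1/a}$, so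
\[
m_t[\varphi]\le\sup_Mf_{s_0}+C\,t^{\delta-1/a}\ln^5(2+t)+1/t .
\]
Since $\delta<1/a$, it remains to prove that $\sup_Mf_{s_0}\to0$.

Let $\mu_r$ be the probability measure proportional to $e^{-\beta_rV}\lambda$, and let $\mu=Z^{-1}e^{-\beta(U-U_*)}\lambda$ with $Z=\int e^{-\beta(U-U_*)}d\lambda$. For $r\in[s_0,t]$,
\[
|\beta_r(V-U_*)-\beta(U-U_*)|\le\beta_r|V-U|+(\beta-\beta_r)(U-U_*)\le1+\omega,
\]
so $C^{-1}\mu\le\mu_r\le C\mu$. With $A=\{U<U_*+\eta\}$, a nonempty open set,
\begin{equation}\label{eq:Z}
\lambda(A)\,e^{-\beta\eta}\le Z\le1 .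
\end{equation}

The Poincar\'e inequality of Lemma~\ref{lem:poinc} applies to functions that vanish on $A$. So we first show that $f_r$ is uniformly small on $A$ (Steps 1 and 2), then that the excess of $f_r$ over this small value decays in $L^2(\mu_r)$ as $r$ decreases (Step 3), and finally we make the decay uniform (Step 4).

\subsection*{Step 1: quasi-invariance}

By \eqref{eq:ibp} with $g=1$, $\mu_r[\mathcal L_rf_r]=0$. By \eqref{eq:gibbs}, and since $f_r\ge0$ and $V-\mu_r[V]\le\omega$,
\[
\tfrac d{dr}\mu_r[f_r]=-\beta_r'\,\mu_r\big[(V-\mu_r[V])f_r\big]\ge-\omega\beta_r'\,\mu_r[f_r].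
\]
Hence $\mu_r[f_r]\le e^{\omega(\beta_t-\beta_r)}\mu_t[\varphi]\le e^\omega\mu_t[\varphi]$ for $r\in[s_0,t]$. As $\varphi$ vanishes on $\{U\le U_*+4\eta\}$, \eqref{eq:Z} gives
\begin{equation}\label{eq:step1}
\mu_r[f_r]\le CZ^{-1}e^{-4\beta\eta}\le Ce^{-3\beta\eta},\qquad r\in[s_0,t].
\end{equation}

\subsection*{Step 2: smallness near the global minimizers}

Let $x\in A$, $r\in[s_0,t-\theta]$ and $R=\eta/K$. On $B(x,R)$ we have $U<U_*+2\eta$, so there $\lambda=Ze^{\beta(U-U_*)}\mu\le Ce^{2\beta\eta}\mu_{r+\theta}$. Apply Lemma~\ref{lem:girs} with $\bar\beta=\beta$ to $g=f_{r+\theta}$, for which $g^2\le g\le1$. Splitting the integral at $B(x,R)$, and using \eqref{eq:moment} with Markov's inequality outside the ball and \eqref{eq:step1} inside,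
\[
f_r(x)^2\le e^{K^2}\int k_\theta(x,y)f_{r+\theta}(y)\lambda(dy)\le C\Big(\frac\theta{R^2}+\theta^{-n/2}e^{2\beta\eta}\mu_{r+\theta}[f_{r+\theta}]\Big)\le C\big(\beta^{-2}+\beta^ne^{-\beta\eta}\big).
\]
Therefore $\xi_t:=\sup_{r\in[s_0,t-\theta]}\sup_Af_r\to0$ as $t\to\infty$.

\subsection*{Step 3: decay in $L^2$}

For $r\in[s_1,t-\theta]$ let $g_r=(f_r-\xi_t)_+$ and $y(r)=\mu_r[g_r^2]$. The function $g_r$ is Lipschitz, vanishes on $A$, and $\nabla g_r=\mathbf 1_{\{f_r>\xi_t\}}\nabla f_r$ almost everywhere, so $\langle\nabla g_r,\nabla f_r\rangle=|\nabla g_r|^2$. Since $z\mapsto z_+^2$ is $C^1$ with derivative $2z_+$, we have $\partial_r(g_r^2)=-2g_r\mathcal L_rf_r$. By \eqref{eq:gibbs}, \eqref{eq:ibp} and Lemma~\ref{lem:poinc} at inverse temperature $\beta_r\le\beta_t$,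
\[
y'(r)=\mu_r\big[|\nabla g_r|^2\big]-\beta_r'\,\mu_r\big[(V-\mu_r[V])g_r^2\big]\ge\big(\Gamma^{-1}-\omega\beta_r'\big)y(r),
\]
where $\Gamma=C_\varepsilon e^{\beta_t(d^*+(1+3K)\varepsilon)}=C_\varepsilon(1+t)^{\delta-\delta'}$. Also $\beta_r'=\frac1{b(1+r)}\le C/t$. Since $\delta-\delta'<1$, the bracket is at least $ct^{\delta'-\delta}$ for large $t$. The interval $[s_1,t-\theta]$ has length $t^\delta-2\theta\ge t^\delta/2$, and $y(t-\theta)\le1$. Hence
\[
y(s_1)\le\exp(-ct^{\delta'}).
\]

\subsection*{Step 4: from $L^2$ to a uniform bound}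

Since $f_{s_1}\le\xi_t+g_{s_1}$ and $P_{s_0,s_1}$ is positive with $P_{s_0,s_1}1=1$, we have $f_{s_0}\le\xi_t+P_{s_0,s_1}g_{s_1}$. By Lemma~\ref{lem:girs}, the bound $k_\theta\le C\beta^n$, and $\lambda\le e^{\beta\omega}\mu\le C(1+t)^{\omega/b}\mu_{s_1}$,
\[
(P_{s_0,s_1}g_{s_1})^2\le C\beta^n\int g_{s_1}^2d\lambda\le C\beta^n(1+t)^{\omega/b}\exp(-ct^{\delta'}).
\]
The stretched exponential beats the power of $t$, so $\sup_Mf_{s_0}\to0$. This proves Theorem~\ref{thm:A}, and Corollary~\ref{cor:conj} is the case $a=1$. \qed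

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

We show that for suitable $b<d^*$ the process, started from a Gibbs measure cut off inside a deep well, is still in the well at every later time with probability at least $\frac12$. For frozen $\beta$ the only loss is the flux over the rim, which is summable in time when the well is deeper than $b$. But $\beta_r$ moves, and \eqref{eq:gibbs} produces the term $\beta_r'\operatorname{Cov}(V,f_r)$. Bounding the covariance by a constant is not enough, since $\int^\infty\beta_r'\,dr=\infty$. We need $f_r$ to be nearly constant on the well, that is, fast mixing \emph{inside} the well. So we look for a well that is deeper than $b$ and whose inner barriers are lower than $b$.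

\subsection{Wells}

A \emph{well} of level $L$ is a connected component $W$ of $\{U<L\}$ with $W\cap\mathcal M_p=\emptyset$. It is open and path-connected, and $\partial W\neq\emptyset$ since $M$ is connected and $W\ne M$. On $\partial W$ we have $U=L$: by continuity $U\le L$, and a point of $\overline W$ with $U<L$ has a connected neighborhood in $\{U<L\}$ that meets $W$, so it belongs to the open set $W$. As $L>U_*$, also $\overline W\cap\mathcal M_p=\emptyset$. The minimum of $U$ on $\overline W$ is below $L$, so it is attained at a point $z\in W$, which we fix and call the \emph{bottom}. The \emph{depth} is $h_W=L-U(z)>0$. For $x\in W$ let $\widehat U_W(x)$ be the infimum of $\max U$ over paths in $W$ from $x$ to $z$; then $\widehat U_W(x)<L$. The \emph{inner barrier} is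
\[
d_W=\sup_{x\in W}\big(\widehat U_W(x)-U(x)\big)\le h_W .
\]
Every path from $z$ to $\mathcal M_p$ crosses $\partial W$, so $\widehat U(z)\ge L$ and $h_W\le d^*$.

\begin{lemma}\label{lem:well}
For $0<b'<d^*$ there is a well $W$ with $h_W>b'$ and $d_W<h_W$.
\end{lemma}

\begin{proof}
Pick $x$ with $\widehat U(x)-U(x)>b'$ and $L^0\in(U(x)+b',\widehat U(x))$. Let $W^0$ be the component of $\{U<L^0\}$ containing $x$. A path in $W^0$ from $x$ to $\mathcal M_p$ would give $\widehat U(x)<L^0$, so $W^0$ is a well, and $h_{W^0}\ge L^0-U(x)>b'$.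

Suppose that $W^i$ is a well of level $L^i$ and bottom $z^i$ with $h_{W^i}>b'$. If $d_{W^i}<h_{W^i}$, stop. Otherwise $d_{W^i}>b'$, and some $x\in W^i$ has $\widehat U_{W^i}(x)-U(x)>b'$. Pick $L^{i+1}\in(U(x)+b',\widehat U_{W^i}(x))$, so that $L^{i+1}<L^i$, and let $W^{i+1}$ be the component of $\{U<L^{i+1}\}$ containing $x$. It is a connected subset of $\{U<L^i\}$ that meets $W^i$, so $W^{i+1}\subset W^i$ and $W^{i+1}$ is a well, with $h_{W^{i+1}}\ge L^{i+1}-U(x)>b'$. It does not contain $z^i$, since a path in $W^{i+1}$ from $x$ to $z^i$ would give $\widehat U_{W^i}(x)<L^{i+1}$.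

For $i<l$ we have $z^l\in W^l\subset W^{i+1}\not\ni z^i$. A minimal geodesic from $z^l$ to $z^i$ therefore meets $\partial W^l$, where $U-U(z^l)=h_{W^l}>b'$. Since $U$ is $K$-Lipschitz, $d(z^i,z^l)>b'/K$. A compact manifold contains no infinite sequence of points with mutual distances above $b'/K$, so the procedure stops.
\end{proof}

\subsection{Choice of parameters}

Let $a<1$ and $b'<d^*$. Enlarging $b'$ only shrinks $(b',d^*)$, so we may assume $b'>0$. Take $W$ from Lemma~\ref{lem:well}, with level $L$ and bottom $z$, and let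
\[
I=\big(\max(b',d_W),\,h_W\big)\subset(b',d^*).
\]
Fix $b\in I$, and levels $L_1<L_2<L_3<L$ with $L_1-U(z)>b$. For $L'<L$, the set $W\cap\{U\le L'\}=\overline W\cap\{U\le L'\}$ is compact and $W\cap\{U<L'\}$ is open. So there are $\chi,\varphi\in C^\infty(M;[0,1])$ with
\begin{gather*}
\chi=1\text{ on }W\cap\{U\le L_1\},\qquad\operatorname{supp}\chi\subset W\cap\{U<L_2\},\\
\varphi=0\text{ on }W\cap\{U\le L_2\},\qquad\varphi=1\text{ outside }W\cap\{U<L_3\}.
\end{gather*}
Since $d_W<b<L_1-U(z)$, we can fix $\eta_0>0$ with $U(z)+\eta_0+d_W<L_1$, and then $\varepsilon\in(0,\eta_0/2)$ and $\kappa>0$ so small that $2\varepsilon$ is below the injectivity radius and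
\begin{gather}
U(z)+\eta_0+d_W+(1+2K)\varepsilon<L_1,\qquad\frac{d_W+(1+3K)\varepsilon}b\le1-\kappa,\label{eq:par1}\\
\frac{L_1-U(z)-\varepsilon}b\ge1+2\kappa,\qquad\frac{\eta_0-\varepsilon}b\ge2\kappa .\label{eq:par2}
\end{gather}

Let $s\ge1$, $t\ge s+1$, $V=V_j$ with $\|V-U\|_\infty\le1/(1+\beta_t)$, and $f_r=P_{r,t}\varphi$. For $r\in[s,t]$ put
\[
Z_r=\int\chi e^{-\beta_rV}d\lambda,\qquad\pi_r=Z_r^{-1}\chi e^{-\beta_rV}\lambda,\qquad\mathcal E_r=\pi_r\big[|\nabla f_r|^2\big],
\]
and, with $\operatorname{sd}$ denoting the standard deviation,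
\[
\mathcal S=\int_s^t\mathcal E_r\,dr<\infty,\qquad\mathcal D=\int_s^t\beta_r'\operatorname{sd}_{\pi_r}(f_r)\,dr .
\]
We have $|\beta_rV-\beta_rU|\le1$. On $B(z,\varepsilon/K)$, $U<U(z)+\varepsilon<L_1$; this ball is connected and contains $z$, so it lies in $W\cap\{U<L_1\}$, where $\chi=1$. Hence
\begin{equation}\label{eq:Zr}
Z_r\ge c\,e^{-\beta_r(U(z)+\varepsilon)} .
\end{equation}

\subsection{The annealed diffusion stays in the well}

\begin{proposition}\label{prop:stay}
With this notation, $\pi_s[P_{s,t}\varphi]\le C_2s^{-\kappa}$, where $C_2$ does not depend on $s$, $t$ or $V$.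
\end{proposition}

\begin{proof}
\emph{(a) Flux.} Let $F_r=Z_r^{-1}\int|\nabla\chi|\,|\nabla f_r|\,e^{-\beta_rV}d\lambda$. The gradient of $\chi$ vanishes on the open set $W\cap\{U<L_1\}$ and off $\operatorname{supp}\chi\subset W$, so $U\ge L_1$ where $\nabla\chi\ne0$. By Lemma~\ref{lem:grad}, \eqref{eq:Zr} and \eqref{eq:par2},
\[
F_r\le Cq_re^{-\beta_r(L_1-U(z)-\varepsilon)}\le C\big(\ln(2+r)+(t-r)^{-1/2}\big)(1+r)^{-1-2\kappa}.
\]
We have $\int_s^\infty\ln(2+r)(1+r)^{-1-2\kappa}dr\le Cs^{-\kappa}$. The term with $(t-r)^{-1/2}$ contributes at most $\int_s^\infty(1+r)^{-1-2\kappa}dr$ on $[s,t-1]$ and $2t^{-1-2\kappa}$ on $[t-1,t]$. Thus $\int_s^tF_r\,dr\le Cs^{-\kappa}$.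

\emph{(b) Mixing inside the well.} The set $W_0=W\cap\{U\le U(z)+\eta_0\}$ is compact. Cover it by finitely many balls $B_i=B(x_i,\varepsilon)$ with $x_i\in W_0$. For each $i$ take a path in $W$ from $x_i$ to $z$ along which $U\le\widehat U_W(x_i)+\varepsilon$, with tube $T_i$ as in Lemma~\ref{lem:chain}. On $T_i$, by \eqref{eq:par1},
\[
U\le U(x_i)+d_W+(1+2K)\varepsilon\le U(z)+\eta_0+d_W+(1+2K)\varepsilon<L_1 .
\]
The tube is a union of balls centered in $W$, each connected and contained in $\{U<L_1\}$, so $T_i\subset W\cap\{U<L_1\}$ and $\chi=1$ on $T_i$. Let $\bar f_r$ be the $\lambda$-average of $f_r$ on $B(z,\varepsilon)$. On $B_i$, $U\ge U(x_i)-K\varepsilon$. By Lemma~\ref{lem:chain},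
\begin{align*}
\int_{B_i}(f_r-\bar f_r)^2\chi e^{-\beta_rV}d\lambda&\le Ce^{-\beta_r(U(x_i)-K\varepsilon)}\int_{T_i}|\nabla f_r|^2d\lambda\\
&\le Ce^{\beta_r(d_W+(1+3K)\varepsilon)}\int|\nabla f_r|^2\chi e^{-\beta_rV}d\lambda .
\end{align*}
Summing over $i$, dividing by $Z_r$ and using \eqref{eq:par1}, we get $\int_{W_0}(f_r-\bar f_r)^2d\pi_r\le C(1+r)^{1-\kappa}\mathcal E_r$. On $W\setminus W_0$ we have $U>U(z)+\eta_0$, so \eqref{eq:Zr} and \eqref{eq:par2} give $\pi_r(M\setminus W_0)\le Ce^{-\beta_r(\eta_0-\varepsilon)}\le C(1+r)^{-2\kappa}$. Since $|f_r-\bar f_r|\le1$,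
\[
\operatorname{sd}_{\pi_r}(f_r)\le\pi_r\big[(f_r-\bar f_r)^2\big]^{1/2}\le C(1+r)^{(1-\kappa)/2}\mathcal E_r^{1/2}+C(1+r)^{-\kappa}.
\]
Multiply by $\beta_r'=\frac1{b(1+r)}$, integrate, and use the Cauchy--Schwarz inequality:
\begin{equation}\label{eq:D}
\mathcal D\le C\Big(\int_s^\infty(1+r)^{-1-\kappa}dr\Big)^{1/2}\mathcal S^{1/2}+C\int_s^\infty(1+r)^{-1-\kappa}dr\le Cs^{-\kappa/2}\mathcal S^{1/2}+Cs^{-\kappa}.
\end{equation}

\emph{(c) Energy.} It remains to bound the total energy $\mathcal S$, and the evolution of $\pi_r[f_r^2]$ bounds it in terms of $\mathcal D$. By \eqref{eq:gibbs} and \eqref{eq:ibp} with $g=\chi f_r$,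
\[
\tfrac d{dr}\pi_r[f_r^2]=\mathcal E_r+Z_r^{-1}\int f_r\langle\nabla\chi,\nabla f_r\rangle e^{-\beta_rV}d\lambda-\beta_r'\operatorname{Cov}_{\pi_r}(V,f_r^2).
\]
The middle term is at most $F_r$ in absolute value. Next, $|\operatorname{Cov}_{\pi_r}(V,f_r^2)|\le\omega\operatorname{sd}_{\pi_r}(f_r^2)\le2\omega\operatorname{sd}_{\pi_r}(f_r)$; the last inequality follows from $\operatorname{Var}_\pi(F)=\frac12\iint(F(x)-F(y))^2\pi(dx)\pi(dy)$ and the fact that $z\mapsto z^2$ is $2$-Lipschitz on $[0,1]$. Finally $\pi_t[f_t^2]=\pi_t[\varphi^2]=0$, because $\varphi=0$ on $\operatorname{supp}\chi$, while $\pi_s[f_s^2]\ge0$. Integrating over $[s,t]$ gives $\mathcal S\le Cs^{-\kappa}+2\omega\mathcal D$. With \eqref{eq:D},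
\[
\mathcal S\le Cs^{-\kappa}+Cs^{-\kappa/2}\mathcal S^{1/2}\le Cs^{-\kappa}+\tfrac12\mathcal S,
\]
so $\mathcal S\le Cs^{-\kappa}$ and, by \eqref{eq:D} again, $\mathcal D\le Cs^{-\kappa}$.

\emph{(d) Mean.} By \eqref{eq:gibbs} and \eqref{eq:ibp} with $g=\chi$,
\[
\tfrac d{dr}\pi_r[f_r]=\tfrac12Z_r^{-1}\int\langle\nabla\chi,\nabla f_r\rangle e^{-\beta_rV}d\lambda-\beta_r'\operatorname{Cov}_{\pi_r}(V,f_r),
\]
and $\pi_t[f_t]=0$. Hence $\pi_s[f_s]\le\frac12\int_s^tF_r\,dr+\omega\mathcal D\le Cs^{-\kappa}$.
\end{proof}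

\subsection{Transfer to the process $X$}

Since $a<1$, the integral $\int_0^\infty\alpha_r\ln^5(2+r)\,dr$ converges, so $\sup_{t\ge s+1}\operatorname{Err}(s,t)\to0$ as $s\to\infty$. Fix $s\ge\max(1,s_*)$ such that $C_2s^{-\kappa}\le\frac14$ and $C_1\operatorname{Err}(s,t)\le\frac18$ for all $t\ge s+1$. Write $\pi_s^{(j)}$ for the measure $\pi_s$ built with $V_j$. For all $j$ with $\|V_j-U\|_\infty\le1/(1+\beta_s)$, the bound \eqref{eq:Zr} and $V_j\ge U_*$ give $\pi_s^{(j)}\le L_s\lambda$, with $L_s=c^{-1}e^{\beta_s(U(z)+\varepsilon-U_*)}$ independent of $j$ and $t$.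

Let $t\ge s+1$. By the last statement of Proposition~\ref{prop:comp}, there is $j$ such that $\|V_j-U\|_\infty\le1/(1+\beta_t)$ and $\Xi_j\le\frac18$ for $X$ started at time $s$ from $\pi_s^{(j)}$. By Propositions~\ref{prop:comp} and~\ref{prop:stay}, the law $\hat m_t$ of this process at time $t$ satisfies $\hat m_t[\varphi]\le\frac14+\frac18+\frac18=\frac12$.

Now let $m_0$ be arbitrary. By Lemma~\ref{lem:law}(b), $m_s\ge c_s\lambda\ge c_s'\pi_s^{(j)}$ with $c_s'=c_s/L_s>0$ independent of $j$ and $t$. By the Markov property $m_t\ge c_s'\hat m_t$, hence $m_t[1-\varphi]\ge c_s'/2$ for all $t\ge s+1$. The function $1-\varphi$ vanishes outside $W\cap\{U<L_3\}$, whose closure lies in $\overline W$ and is therefore disjoint from $\mathcal M_p$. So $\mathcal N=M\setminus\overline{W\cap\{U<L_3\}}$ is an open neighborhood of $\mathcal M_p$ with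
\[
m_t[\mathcal N]\le1-c_s'/2\qquad\text{for all }t\ge s+1 .
\]
This proves the first statement of Theorem~\ref{thm:B}.

For the second, let $a\in(0,1)$. Theorem~\ref{thm:A} gives convergence for every $b>d^*$. If $0\le b_p<d^*$, the first statement with $b'=b_p$ provides some $b>b_p$ for which convergence fails. Hence $d^*$ is the smallest admissible $b_p$. \qed

\begin{thebibliography}{9}

\bibitem{AM}
Marc Arnaudon and Laurent Miclo,
\emph{A stochastic algorithm finding $p$-means on the circle},
arXiv:1301.7156 (2013).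

\bibitem{Hsu}
E.~P. Hsu,
\emph{Estimates of derivatives of the heat kernel on a compact Riemannian manifold},
Proc. AMS 127 (1999), 3739--3744.

\end{thebibliography}
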